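\title{Discrete crossed products with a unique pseudo-expectation are norming}

\begin{abstract}
Let a discrete group $G$ act on a unital $C^*$-algebra $A$. We prove that if the inclusion $A\subseteq A\rtimes_r G$ has a unique pseudo-expectation, then it is norming. This answers a question of Pitts, Smith and Zarikian; no separability, simplicity or type hypothesis on $A$ is needed. We show that uniqueness of the pseudo-expectation is equivalent to the absence of nonzero intertwiners in the injective envelope of $A$, and also to a localization property that lets one compress the elements $au_g$ ($g\ne e$) to small norm inside any hereditary subalgebra of $A$. The results hold for reduced twisted crossed products as well. Norming does not imply uniqueness.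
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inclusion} $A\subseteq B$ always means a pair of nonzero unital $C^*$-algebras with the same unit. This paper relates two properties of an inclusion. One concerns norms of matrices over $B$, the other concerns completely positive maps defined on $B$.

\subsection*{Norming inclusions}
Let $\operatorname{Row}_n(A)$ and $\operatorname{Col}_n(A)$ be the spaces of $1\times n$ and $n\times 1$ matrices over $A$, normed by $\|R\|^2=\|RR^*\|$ and $\|C\|^2=\|C^*C\|$. For $X\in M_n(B)$ the product $RXC=\sum_{i,j}R_iX_{ij}C_j$ is a single element of $B$. Put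
\[
\gamma_n(X)=\sup\bigl\{\|RXC\| : R\in\operatorname{Row}_n(A),\ C\in\operatorname{Col}_n(A),\ \|R\|\le1,\ \|C\|\le1\bigr\}.
\]
The inclusion $A\subseteq B$ is \emph{norming}, in the sense of Pop, Sinclair and Smith, if $\gamma_n(X)=\|X\|$ for all $n\ge1$ and all $X\in M_n(B)$.

One always has $\gamma_n(X)\le\|X\|$, and $R=C=1$ gives equality for $n=1$. Norming says that the norm of every $M_n(B)$ is determined by the norm of $B$ and the $A$-bimodule structure of $B$. For instance, if $A\subseteq B$ is norming and $\Phi:B\to B$ is a bounded $A$-bimodule map, applied entrywise to matrices, then $\|R\,\Phi(X)\,C\|=\|\Phi(RXC)\|\le\|\Phi\|\,\|X\|$, so $\Phi$ is completely bounded with $\|\Phi\|_{cb}=\|\Phi\|$.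

\begin{example}\label{ex:scalars}
The inclusion $\mathbb C\subseteq M_2$ is not norming. Let $e_{st}$ be the matrix units of $M_2$ and let $X=[e_{st}]_{s,t}\in M_2(M_2)$. Then $X^*=X$ and $X^2=2X$, so $\|X\|=2$. For a scalar row $R=(r_1,r_2)$ and a scalar column $C=(c_1,c_2)^T$, the product $RXC=[r_sc_t]_{s,t}$ is a matrix of rank at most one and norm $\|R\|\,\|C\|$. Thus $\gamma_2(X)=1$. If the scalars are replaced by the diagonal matrices $D_2$, then $R=(e_{11},e_{22})$ and $C=R^*$ are contractions, and $RXC=\sum_{s,t}e_{st}$ has norm $2$.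
\end{example}

\subsection*{Pseudo-expectations}
We abbreviate ``unital completely positive'' to ucp. An operator system is a self-adjoint subspace, containing the unit, of a unital $C^*$-algebra. The \emph{injective envelope} $I(A)$ of $A$ is a $C^*$-algebra that contains $A$ as a unital $C^*$-subalgebra and has the following two properties.
\begin{itemize}
\item \emph{Injectivity.} If $S\subseteq T$ are operator systems with the same unit, every ucp map $S\to I(A)$ extends to a ucp map $T\to I(A)$.
\item \emph{Rigidity} (Hamana). The only ucp map $I(A)\to I(A)$ that fixes every element of $A$ is the identity.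
\end{itemize}
Let $\iota:A\to I(A)$ be the inclusion map. A \emph{pseudo-expectation} for $A\subseteq B$ is a ucp map $\theta:B\to I(A)$ with $\theta|_A=\iota$. It is \emph{faithful} if $\theta(b^*b)=0$ implies $b=0$. A conditional expectation, that is, a ucp map $B\to A$ fixing $A$, need not exist; a pseudo-expectation always does, by injectivity. We use throughout the multiplicative domain principle: a ucp map $\theta$ between unital $C^*$-algebras whose restriction to a unital $C^*$-subalgebra $A$ is a $*$-homomorphism satisfies $\theta(aba')=\theta(a)\theta(b)\theta(a')$ for $a,a'\in A$. In particular pseudo-expectations are $A$-bimodule maps.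

If $A$ is itself injective, then the identity map of $A$ extends to a ucp map $I(A)\to A$, which is the identity of $I(A)$ by rigidity, so $I(A)=A$. This applies to $A=\mathbb C^k$, by the extension theorem for states in each coordinate. The pseudo-expectations for $\mathbb C\subseteq M_2$ are therefore all the states of $M_2$. For $D_2\subseteq M_2$ there is only one, since $\theta(e_{12})=e_{11}\theta(e_{12})e_{22}=0$ in the abelian algebra $D_2$, and $\theta(e_{21})=\theta(e_{12})^*$. The orthogonality $e_{11}e_{22}=0$ that forces uniqueness here is the same relation that made $R=(e_{11},e_{22})$ a contraction in Example~\ref{ex:scalars}. This suggests that uniqueness should imply norming, at least for inclusions that resemble $D_2\subseteq M_2$.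

\subsection*{Crossed products and the question}
A \emph{discrete $C^*$-dynamical system} $(A,G,\alpha)$ consists of a unital $C^*$-algebra $A$, a discrete group $G$ and a homomorphism $\alpha:G\to\operatorname{Aut}(A)$. Let $\pi$ be a faithful unital representation of $A$ on $H$. On $\ell^2(G,H)$ let $a\in A$ act by $(a\xi)(t)=\pi(\alpha_t^{-1}(a))\xi(t)$ and let $(u_g\xi)(t)=\xi(g^{-1}t)$. The \emph{reduced crossed product} $A\rtimes_rG$ is the $C^*$-algebra generated by these operators. In it $u_gu_h=u_{gh}$ and $u_gau_g^*=\alpha_g(a)$, the finite sums $\sum a_gu_g$ are dense, and there is a faithful conditional expectation $E:A\rtimes_rG\to A$ with $E(au_g)=0$ for $g\ne e$. The inclusion $D_2\subseteq M_2$ is the case of $\mathbb Z/2$ acting on $\mathbb C^2$ by the flip.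

\medskip
\noindent\textbf{Question} (Pitts, Smith and Zarikian \cite{PSZ}). \emph{Let $(A,G,\alpha)$ be an arbitrary discrete $C^*$-dynamical system such that $A\subseteq A\rtimes_rG$ has a unique pseudo-expectation, which may in addition be assumed faithful. Is the inclusion norming?}
\medskip

The answer is known to be yes when $A$ is abelian, $n$-homogeneous, separable, simple, or a von Neumann algebra. The faithfulness assumption changes nothing: $\iota\circ E$ is a faithful pseudo-expectation, so a unique pseudo-expectation equals $\iota\circ E$ and is faithful.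

\begin{theorem}\label{thm:answer}
Let $(A,G,\alpha)$ be a discrete $C^*$-dynamical system. If $A\subseteq A\rtimes_rG$ has a unique pseudo-expectation, then $A\subseteq A\rtimes_rG$ is norming.
\end{theorem}

The hypothesis cannot be dropped. For $A=\mathbb C$ and $G=S_3$ the crossed product is the group algebra $\mathbb C\oplus\mathbb C\oplus M_2$, and the matrix of Example~\ref{ex:scalars}, placed in the third summand, has $\gamma_2(X)=1<2=\|X\|$. The hypothesis is also not necessary, as Example~\ref{ex:circle} shows.

\section{Three equivalent conditions}\label{sec:setting}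

The proof uses only the following properties of a crossed product. Let $A\subseteq B$ be an inclusion and $G$ a discrete group.
\begin{itemize}
\item[(B1)] There are unitaries $u_g\in B$ ($g\in G$) with $u_e=1$, $u_gAu_g^*=A$ and $u_gu_hu_{gh}^*\in A$, such that $B_0=\operatorname{span}\{au_g:a\in A,\ g\in G\}$ is dense in $B$.
\item[(B2)] There is a faithful conditional expectation $E:B\to A$ with $E(au_g)=0$ for $a\in A$ and $g\ne e$.
\end{itemize}
We write $\alpha_g(a)=u_gau_g^*$ for $a\in A$. The rule $u_gu_hu_{gh}^*\in A$ is weaker than $u_gu_h=u_{gh}$. It also covers reduced \emph{twisted} crossed products, in which $u_gu_h=\sigma(g,h)u_{gh}$ with unitaries $\sigma(g,h)\in A$. For example, $\mathbb C\subseteq M_2$ satisfies (B1) and (B2) with $G=\mathbb Z/2\times\mathbb Z/2$, the unitaries $1$, $e_{11}-e_{22}$, $e_{12}+e_{21}$, $e_{12}-e_{21}$, and the normalized trace.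

From (B1), $u_gA=Au_g$ and $u_gu_h\in Au_{gh}$. The unitary $v=u_{g^{-1}}u_g$ lies in $A$ and $u_g^*=v^*u_{g^{-1}}$, so $u_g^*\in Au_{g^{-1}}$. Hence $B_0$ is a $*$-subalgebra and $u_s^*u_t\in Au_{s^{-1}t}$. The subspace
\[
B_-=\operatorname{span}\{au_h:a\in A,\ h\ne e\}
\]
is a self-adjoint $A$-bimodule with $E(B_-)=0$; it contains $u_s^*u_t$ for $s\neq t$, and $b-E(b)$ for every $b\in B_0$.

A $C^*$-subalgebra $D\subseteq A$ is \emph{hereditary} if $DAD\subseteq D$; equivalently, $0\le a\le d$ and $d\in D$ imply $a\in D$. For $0\ne h\in A_+$ the closure $\overline{hAh}$ is a nonzero hereditary subalgebra, contained in every hereditary subalgebra that contains $h$. For $A=C(\Omega)$ the hereditary subalgebras are the ideals $C_0(O)$ with $O\subseteq\Omega$ open, so in general they play the role of open sets.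

Consider three conditions: uniqueness, outerness and localization.
\begin{itemize}
\item[(U)] The inclusion $A\subseteq B$ has a unique pseudo-expectation.
\item[(O)] For $g\ne e$ there is no $y\ne0$ in $I(A)$ with $ya=\alpha_g(a)y$ for all $a\in A$.
\item[(L)] For all $g\ne e$, $a\in A$, $\varepsilon>0$ and all nonzero hereditary subalgebras $D\subseteq A$, there is $x\in D_+$ with $\|x\|=1$ and $\|xau_gx\|<\varepsilon$.
\end{itemize}
Since $xau_gx=xa\alpha_g(x)u_g$, we have $\|xau_gx\|=\|xa\alpha_g(x)\|$, so (L), like (O), is a condition on the automorphisms $\alpha_g$ of $A$ alone.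

\begin{theorem}\label{thm:main}
Let $A\subseteq B$ satisfy \textup{(B1)} and \textup{(B2)}; for example, let $B$ be a reduced crossed product or a reduced twisted crossed product of an arbitrary unital $C^*$-algebra $A$ by a discrete group. Then \textup{(U)}, \textup{(O)} and \textup{(L)} are equivalent. If they hold, then $A\subseteq B_1$ is norming for every $C^*$-algebra $B_1$ with $A\subseteq B_1\subseteq B$. Norming does not imply \textup{(U)}.
\end{theorem}

Theorem~\ref{thm:answer} is the case $B_1=B=A\rtimes_rG$. Two examples show what (O) and (L) measure, and a third proves the last sentence of the theorem.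

\begin{example}[inner automorphisms]\label{ex:inner}
Suppose that $\alpha_g(a)=vav^*$ for some $g\ne e$ and a unitary $v\in A$. Then $y=v$ violates (O). Condition (L) fails for $a=v^*$, because $xv^*\alpha_g(x)=x^2v^*$ has norm $1$ whenever $x\geq 0$ and $\|x\|=1$. The coefficient $a$ is there to detect such a $v$.
\end{example}

\begin{example}[abelian algebras]\label{ex:abelian}
Let $G$ act on a compact Hausdorff space $\Omega$, let $A=C(\Omega)$ and $\alpha_g(f)(p)=f(g^{-1}p)$. Then (L) holds if and only if no $g\ne e$ fixes all points of a nonempty open set. If $g$ fixes $O$ pointwise, take $D=C_0(O)$ and $a=1$; then $x\alpha_g(x)=x^2$ has norm $1$. If $g$ does not fix $O$ pointwise, there is a nonempty open $O'\subseteq O$ with $gO'\cap O'=\emptyset$, and $xa\alpha_g(x)=0$ for all $x\in C_0(O')$. So (L) asks for elements that are nearly orthogonal to their translates, in every part of $A$.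
\end{example}

\begin{example}[norming without uniqueness]\label{ex:circle}
Let $A=\mathbb C$ and let $G=\mathbb Z$ act trivially, so that $B=C(\mathbb T)$. Given $X\in M_n(C(\mathbb T))$, choose $z\in\mathbb T$ with $\|X(z)\|=\|X\|$ and then a scalar unit row $R$ and unit column $C$ with $|RX(z)C|=\|X(z)\|$. Then $\|RXC\|=\|X\|$, so the inclusion is norming. Its pseudo-expectations are all the states of $C(\mathbb T)$, so (U) fails.
\end{example}

Condition (L) is the hub of the proof. Section~\ref{sec:norming} shows that (L) implies norming, following the model computation of Section~\ref{sec:model}. Section~\ref{sec:failure} shows that if (L) fails, then (O) and (U) fail. These two sections prove Theorem~\ref{thm:answer}. Section~\ref{sec:converse} shows that (L) implies (U) and (O). From now on $A\subseteq B$ satisfies (B1) and (B2). Inner products are linear in the first variable. Representations and the map $E$ are applied entrywise to matrices, and for $b\in B$ and a matrix $Z$ over $B$, the products $bZ$ and $Zb$ are taken entrywise.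

\section{The model case: diagonal matrices in $M_2$}\label{sec:model}

We prove by hand that $D_2\subseteq M_2$ is norming. Write $X\in M_n(M_2)$ as $X=\sum_{s,t=1}^2X_{st}\otimes e_{st}$ with $X_{st}\in M_n(\mathbb C)$. Then $X$ acts on $\mathbb C^n\oplus\mathbb C^n$ as the block matrix $[X_{st}]$. Choose unit vectors $\xi=(\xi_1,\xi_2)$ and $\eta=(\eta_1,\eta_2)$ with $\langle X\xi,\eta\rangle=\|X\|$. Separate each component into a length and a direction: $\xi_t=\|\xi_t\|c_t$ and $\eta_s=\|\eta_s\|r_s^*$, with scalar columns $c_t$ and rows $r_s$ of norm at most $1$. Put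
\[
C=c_1\otimes e_{11}+c_2\otimes e_{22}\in\operatorname{Col}_n(D_2),\qquad R=r_1\otimes e_{11}+r_2\otimes e_{22}\in\operatorname{Row}_n(D_2).
\]
Then $C^*C=\|c_1\|^2e_{11}+\|c_2\|^2e_{22}\le1$ and $RR^*=\|r_1\|^2e_{11}+\|r_2\|^2e_{22}\le1$. The product $RXC$ is the scalar matrix $M=[r_sX_{st}c_t]_{s,t}$, and testing it on the unit vectors of lengths gives
\[
\|M\|\ge\sum_{s,t}\|\eta_s\|\,(r_sX_{st}c_t)\,\|\xi_t\|=\sum_{s,t}\langle X_{st}\xi_t,\eta_s\rangle=\|X\|.
\]
The directions went into $R$ and $C$, and the lengths were left to the norm of $B$. This works because $D_2$ has room to store the two different columns $c_1,c_2$, each at full norm, on orthogonal projections. Over the scalars one is forced to take $c_1=c_2$, and this is the failure in Example~\ref{ex:scalars}.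

Now rewrite the computation in crossed product terms. Let $u_1=1$, $u_2=e_{12}+e_{21}$ and $x=e_{11}$. Then
\[
e_{st}=u_sx^2u_t^*,\qquad xu_1^*u_2x=0,\qquad x\,(u_s^*Xu_t)\,x=X_{st}\otimes e_{11},\qquad C=\sum_tu_tc_txu_t^*.
\]
The general proof keeps the last formula and finds a substitute for each ingredient. The blocks $X_{st}$ become the matrices $E(u_s^*Xu_t)$ over $A$ (Lemma~\ref{lem:regular}). The directions become columns over $A$ (Lemma~\ref{lem:columns}). The elements $r_sX_{st}c_t$ then lie in $A$, and are turned into scalars by compressing near a pure state (Lemma~\ref{lem:excision}). The projection $x$ becomes a positive element of norm one that is almost orthogonal to finitely many translates; this is what (L) provides (Lemma~\ref{lem:many}).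

\section{Tools}\label{sec:tools}

\subsection*{Irreducible representations}
We use Kadison's transitivity theorem \cite[II.4.18]{Takesaki} in two forms.
\begin{itemize}
\item[(T1)] Let $\pi_1,\dots,\pi_k$ be pairwise inequivalent irreducible representations of a $C^*$-algebra on $H_1,\dots,H_k$, let $F_i\subseteq H_i$ be finite-dimensional subspaces and let $T_i\in B(H_i)$ be self-adjoint. Then the algebra contains a self-adjoint $h$ with $\pi_i(h)|_{F_i}=T_i|_{F_i}$ for all $i$.
\item[(T2)] If $\pi$ is an irreducible representation of a unital $C^*$-algebra and $\zeta,\zeta'$ are unit vectors, then $\pi(v)\zeta=\zeta'$ for some unitary $v$ of the algebra.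
\end{itemize}
The direct sum of one irreducible representation of $A$ from each equivalence class is faithful, hence isometric on each $M_m(A)$. So $\|Z\|=\sup_\pi\|\pi(Z)\|$ over irreducible $\pi$, for $Z\in M_m(A)$.

\begin{lemma}[columns]\label{lem:columns}
Let $\pi:A\to B(H)$ be irreducible, $\zeta\in H$ a unit vector and $\vartheta\in H^n$. There is $c\in\operatorname{Col}_n(A)$ with $\|c\|\le1$ and $\|\vartheta\|\,\pi(c)\zeta=\vartheta$.
\end{lemma}

\begin{proof}
If $\vartheta=0$ take $c=0$. Otherwise, note that $M_n(A)$ acts irreducibly on $H^n$: an operator in the commutant commutes with the scalar matrices, so it is diagonal with a constant entry, and this entry lies in $\pi(A)'=\mathbb C1$. By (T2) a unitary of $M_n(A)$ maps $(\zeta,0,\dots,0)$ to $\vartheta/\|\vartheta\|$. Let $c$ be its first column.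
\end{proof}

This settles the case $G=\{e\}$: if $X\in M_n(A)$ and $\xi,\eta\in H^n$ are unit vectors, choose $c$ and $r^*$ with $\pi(c)\zeta=\xi$ and $\pi(r^*)\zeta=\eta$; then $\|rXc\|\ge|\langle\pi(X)\xi,\eta\rangle|$, so $A\subseteq A$ is norming.

In $C(\Omega)$, a bump function $z$ concentrated near a point $p$ satisfies $zbz\approx b(p)z^2$. The next lemma does the same for a pure state.

\begin{lemma}[excision]\label{lem:excision}
Let $\pi:A\to B(H)$ be irreducible, $\xi\in H$ a unit vector, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$ and $N=\{n\in A:\pi(n)\xi=0\}$. Let $e_0\in A$ satisfy $0\le e_0\le1$ and $\pi(e_0)\xi=\xi$. There is a net $(x_\lambda)$ in $e_0Ae_0$ with $x_\lambda\ge0$, $\|x_\lambda\|=1$ and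
\[
\|x_\lambda bx_\lambda-\varphi(b)x_\lambda^2\|\to0\quad(b\in A),\qquad\|nx_\lambda\|\to0\quad(n\in N).
\]
\end{lemma}

\begin{proof}
The closed left ideal $N$ is the left kernel of the pure state $\varphi$, and $\ker\varphi=N+N^*$ \cite[3.13.6]{Pedersen}. The inclusion that we need follows from (T1): if $\pi(b)\xi\perp\xi$, choose $h=h^*$ with $\pi(h)\xi=\xi$ and $\pi(h)\pi(b)\xi=0$; then $hb\in N$ and $(1-h)b\in N^*$.

Let $(k_\lambda)$ be an approximate unit of positive contractions for the $C^*$-algebra $N\cap N^*$, and put $z_\lambda=1-k_\lambda$. Then $0\le z_\lambda\le1$ and $\pi(z_\lambda)\xi=\xi$. For $n\in N$ we have $n^*n\in N\cap N^*$, so $\|nz_\lambda\|^2\le\|n^*n(1-k_\lambda)\|\to0$. For $b\in A$ write $b-\varphi(b)1=n_1+n_2^*$ with $n_1,n_2\in N$; then $z_\lambda bz_\lambda-\varphi(b)z_\lambda^2=z_\lambda(n_1z_\lambda)+(n_2z_\lambda)^*z_\lambda\to0$.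

Put $x_\lambda=e_0z_\lambda e_0$. Then $0\le x_\lambda\le1$ and $\pi(x_\lambda)\xi=\xi$, so $\|x_\lambda\|=1$. Since $1-e_0\in N$, we get $x_\lambda-z_\lambda=(e_0-1)z_\lambda e_0+z_\lambda(e_0-1)\to0$, and both limits pass from $z_\lambda$ to $x_\lambda$.
\end{proof}

\subsection*{One element for finitely many estimates}
Condition (L) and Lemma~\ref{lem:excision} each produce an element $x_0$ adapted to one task, and we need one element for several tasks at once. An estimate on $x_0bx_0$ is inherited, up to a factor $4$, by all elements living where $x_0>1/2$, because $x_0$ can be inverted there. Let $f(t)=\max(2t-1,0)$.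

\begin{lemma}\label{lem:shrink}
Let $x_0\in A_+$ with $\|x_0\|=1$ and let $D_1=\overline{f(x_0)Af(x_0)}$. Then $D_1$ is a nonzero hereditary subalgebra, contained in every hereditary subalgebra that contains $x_0$, and
\[
\|dbd-\mu d^2\|\le4\,\|x_0bx_0-\mu x_0^2\|\,\|d\|^2\qquad(d\in D_1,\ b\in B,\ \mu\in\mathbb C).
\]
\end{lemma}

\begin{proof}
We have $f(x_0)\ne0$ because $1$ is in the spectrum of $x_0$ and $f(1)=1$, and $f(x_0)$ lies in every $C^*$-subalgebra containing $x_0$ because $f(0)=0$. Let $k(t)=\min(2,1/t)$, $k(0)=2$, and $k_0=k(x_0)$, so $\|k_0\|\le2$. Since $tk(t)=1$ for $t\ge1/2$ and $f(t)=0$ for $t\le1/2$, we have $tk(t)f(t)=f(t)$. Hence $d=dk_0x_0=x_0k_0d$ for $d\in f(x_0)Af(x_0)$, and by continuity for $d\in D_1$. Therefore $dbd-\mu d^2=dk_0(x_0bx_0-\mu x_0^2)k_0d$.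
\end{proof}

\begin{lemma}\label{lem:many}
Assume \textup{(L)}. Given a nonzero hereditary subalgebra $D\subseteq A$, elements $b_1,\dots,b_m\in B_-$ and $\varepsilon>0$, there is $x\in D_+$ with $\|x\|=1$ and $\|xb_jx\|<\varepsilon$ for all $j$.
\end{lemma}

\begin{proof}
Each $b_j$ is a sum of at most $l$ terms $au_h$ with $h\ne e$, for some $l$. Listing all the terms and replacing $\varepsilon$ by $\varepsilon/l$, we may assume $b_j=a_ju_{h_j}$. Put $D_0=D$. Given $D_{j-1}$, use (L) to choose $x_j\in(D_{j-1})_+$ with $\|x_j\|=1$ and $\|x_jb_jx_j\|<\varepsilon/4$, and put $D_j=\overline{f(x_j)Af(x_j)}\subseteq D_{j-1}$. By Lemma~\ref{lem:shrink} with $\mu=0$, $\|db_jd\|<\varepsilon$ for all $d\in D_j$ of norm $1$. Any positive $x$ of norm $1$ in $D_m\subseteq\dots\subseteq D_0$ has the required properties.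
\end{proof}

\subsection*{The regular representation}
The next lemma writes elements of $B$ as $G\times G$ matrices over $A$.

\begin{lemma}\label{lem:regular}
Let $\pi:A\to B(H)$ be a faithful unital representation. There are a faithful unital representation $\Lambda$ of $B$ on a Hilbert space $\mathcal K$ and isometries $J_t:H\to\mathcal K$ $(t\in G)$ with $\mathcal K=\bigoplus_tJ_tH$ such that
\begin{equation}\label{eq:J}
J_s^*\Lambda(b)J_t=\pi\bigl(E(u_s^*bu_t)\bigr)\quad(b\in B),\qquad\Lambda(a)J_t=J_t\,\pi\bigl(\alpha_t^{-1}(a)\bigr)\quad(a\in A).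
\end{equation}
Consequently, for $X\in M_n(B)$,
\begin{equation}\label{eq:norm}
\|X\|=\sup_{F\subseteq G\text{ finite}}\|\hat X^F\|,\qquad\hat X^F=\bigl[E(u_s^*Xu_t)\bigr]_{s,t\in F}\in M_F(M_n(A)).
\end{equation}
\end{lemma}

\begin{proof}
Apply the Stinespring construction to the ucp map $\pi\circ E$. That is, put $\langle b\otimes\xi,c\otimes\eta\rangle=\langle\pi(E(c^*b))\xi,\eta\rangle$ on the algebraic tensor product $B\odot H$; this form is positive because $\pi\circ E$ is completely positive; let $\mathcal K$ be the Hilbert space obtained by separation and completion, and let $\Lambda(b)(c\otimes\xi)=bc\otimes\xi$. Since $E$ is an $A$-bimodule map, $ba\otimes\xi$ and $b\otimes\pi(a)\xi$ have the same inner product with every $c\otimes\eta$, so they are equal in $\mathcal K$ for $a\in A$. Let $J_t\xi=u_t\otimes\xi$. The first formula in \eqref{eq:J} is the definition of the inner product. With $b=1$ it shows that each $J_t$ is an isometry and that the ranges are mutually orthogonal, as $E(u_s^*u_t)=0$ for $s\ne t$. The second formula follows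 from $au_t\otimes\xi=u_t\alpha_t^{-1}(a)\otimes\xi=u_t\otimes\pi(\alpha_t^{-1}(a))\xi$. This identity also shows that the span of the ranges contains $b\otimes\xi$ for $b\in B_0$; the span is dense because $B_0$ is dense and $\|b\otimes\xi\|\le\|b\|\,\|\xi\|$. If $\Lambda(b)=0$, then $\pi(E(b^*b))=J_e^*\Lambda(b^*b)J_e=0$, so $b=0$ by faithfulness of $\pi$ and $E$.

A faithful representation is isometric on matrices, so $\|X\|=\|\Lambda(X)\|$ on $\mathcal K^n=\bigoplus_t(J_tH)^n$. The norm of an operator on this sum is the supremum of the norms of its compressions to finite subsums, and by \eqref{eq:J} these compressions are the operators $\pi(\hat X^F)$, of norm $\|\hat X^F\|$.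
\end{proof}

For a crossed product and $X=\sum_gX_gu_g$, the $(s,t)$ entry of $\hat X^F$ is $\alpha_s^{-1}(X_{st^{-1}})$. Faithfulness of $E$ enters the paper only through \eqref{eq:norm}; without it the right side computes $\|\Lambda(X)\|$ and not $\|X\|$.

\section{Localization implies norming}\label{sec:norming}

\begin{proposition}\label{prop:norming}
If \textup{(L)} holds, then $A\subseteq B$ is norming.
\end{proposition}

\begin{proof}
The function $\gamma_n$ is a seminorm dominated by the norm, hence continuous, so it suffices to prove $\gamma_n(X)\ge\|X\|$ for $X$ in the dense subspace $M_n(B_0)$. Fix such an $X$ and $\varepsilon>0$.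

\emph{Blocks.} By \eqref{eq:norm} there is a finite set $F\subseteq G$ with $\|\hat X\|>\|X\|-\varepsilon$, where $\hat X=\hat X^F$. For $s,t\in F$ the matrix $u_s^*Xu_t$ has entries in $B_0$, so
\[
u_s^*Xu_t=\hat X_{st}+Z_{st},\qquad\hat X_{st}=E(u_s^*Xu_t)\in M_n(A),\quad Z_{st}\in M_n(B_-).
\]

\emph{Directions and the scalar matrix.} Choose an irreducible $\pi:A\to B(H)$ and unit vectors $\xi=(\xi_t)_{t\in F}$, $\eta=(\eta_s)_{s\in F}$ in $(H^n)^F$ with $|\langle\pi(\hat X)\xi,\eta\rangle|>\|\hat X\|-\varepsilon$. Fix a unit vector $\zeta\in H$ and let $\varphi=\langle\pi(\cdot)\zeta,\zeta\rangle$. Lemma~\ref{lem:columns} gives contractions $c_t\in\operatorname{Col}_n(A)$ and $r_s\in\operatorname{Row}_n(A)$ with $\|\xi_t\|\pi(c_t)\zeta=\xi_t$ and $\|\eta_s\|\pi(r_s^*)\zeta=\eta_s$. Let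
\[
m_{st}=r_s\hat X_{st}c_t\in A,\qquad M=[\varphi(m_{st})]_{s,t\in F}\in M_F(\mathbb C).
\]
Then $\|\eta_s\|\,\varphi(m_{st})\,\|\xi_t\|=\langle\pi(\hat X_{st})\xi_t,\eta_s\rangle$, and the sum of these numbers is $\langle\pi(\hat X)\xi,\eta\rangle$. As $(\|\xi_t\|)_t$ and $(\|\eta_s\|)_s$ are unit vectors of $\mathbb C^F$,
\begin{equation}\label{eq:M}
\|M\|>\|\hat X\|-\varepsilon>\|X\|-2\varepsilon.
\end{equation}

\emph{The element $x$.} It remains to find $R$ and $C$ for which $RXC$ is nearly a copy of $M$ inside $B$. Let $\delta>0$. By Lemma~\ref{lem:excision} with $e_0=1$ there is $x_0\in A_+$ with $\|x_0\|=1$ and $\|x_0m_{st}x_0-\varphi(m_{st})x_0^2\|<\delta/4$ for all $s,t\in F$. Let $D_1=\overline{f(x_0)Af(x_0)}$. Since $B_-$ is an $A$-bimodule that contains the entries of $Z_{st}$ and the elements $u_s^*u_t$ for $s\ne t$, it contains the finitely many elements $r_sZ_{st}c_t$ ($s,t\in F$) and $u_s^*u_t$, $c_s^*u_s^*u_tc_t$, $r_su_s^*u_tr_t^*$ ($s\ne t$ in $F$). Apply Lemma~\ref{lem:many} to $D_1$ and these elements, and Lemma~\ref{lem:shrink}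 to the $m_{st}$. We obtain $x\in(D_1)_+$ with $\|x\|=1$ and
\begin{align}
&\|xm_{st}x-\varphi(m_{st})x^2\|<\delta,\qquad\|xr_sZ_{st}c_tx\|<\delta&&(s,t\in F),\label{eq:x1}\\
&\|xu_s^*u_tx\|<\delta,\qquad\|xc_s^*u_s^*u_tc_tx\|<\delta,\qquad\|xr_su_s^*u_tr_t^*x\|<\delta&&(s\ne t).\label{eq:x2}
\end{align}
This is the only use of (L). Put $\nu=|F|^2\delta$.

\emph{The row and the column.} To make $u_s^*Xu_t$ appear, the column must contain $u_tc_tx$, whose entries lie in $Au_t$. A factor $u_t^*$ on the right brings them back to $A$. So let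
\[
C=\sum_{t\in F}u_tc_txu_t^*\in\operatorname{Col}_n(A),\qquad R=\sum_{s\in F}u_sxr_su_s^*\in\operatorname{Row}_n(A),
\]
and let $W=[u_sx]_{s\in F}$, a row over $B$ indexed by $F$. The row $W$ measures how far the translates of $x$ are from orthogonal. The $(s,t)$ entry of $W^*W$ is $xu_s^*u_tx$, so $W^*W=\Delta+O$, where $\Delta$ is the diagonal matrix with constant entry $x^2$ and $\|O\|\le\nu$ by \eqref{eq:x2}; we bound the norm of a matrix by the sum of the norms of its entries. Hence $\|WW^*\|=\|W\|^2\le1+\nu$. Next,
\[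
C^*C=\sum_{s,t}u_s\,(xc_s^*u_s^*u_tc_tx)\,u_t^*,\qquad RR^*=\sum_{s,t}u_s\,(xr_su_s^*u_tr_t^*x)\,u_t^*.
\]
In each sum the terms with $s\ne t$ contribute at most $\nu$ in norm, by \eqref{eq:x2}. Since $c_t^*c_t\le1$ and $r_tr_t^*\le1$, the terms with $s=t$ add up in each case to a positive element dominated by $\sum_tu_tx^2u_t^*=WW^*$. Thus $\|C\|^2\le1+2\nu$ and $\|R\|^2\le1+2\nu$.

\emph{The product.} We have
\[
RXC=\sum_{s,t}u_s\,xr_s(\hat X_{st}+Z_{st})c_tx\,u_t^*=\sum_{s,t}u_s\bigl(xm_{st}x+xr_sZ_{st}c_tx\bigr)u_t^*,
\]
while $WMW^*=\sum_{s,t}\varphi(m_{st})u_sx^2u_t^*$. By \eqref{eq:x1}, $\|RXC-WMW^*\|\le2\nu$.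

\emph{The lower bound.} Since $x$ is not a projection, $M\mapsto WMW^*$ is not close to a homomorphism, and we bound $\|WMW^*\|$ from below by multiplying with $W^*$ and $W$. The matrix $\Delta M\Delta=[\varphi(m_{st})x^4]=M\otimes x^4$ has norm $\|M\|$, and
\[
\|W^*(WMW^*)W-\Delta M\Delta\|=\|OM\Delta+\Delta MO+OMO\|\le\|M\|(2\nu+\nu^2).
\]
Hence $(1+\nu)\|WMW^*\|\ge\|W^*(WMW^*)W\|\ge\|M\|(1-2\nu-\nu^2)$. Dividing $R$ and $C$ by $(1+2\nu)^{1/2}$ makes them contractions, so
\[
\gamma_n(X)\ge\frac{\|RXC\|}{1+2\nu}\ge\frac1{1+2\nu}\Bigl(\|M\|\,\frac{1-2\nu-\nu^2}{1+\nu}-2\nu\Bigr).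
\]
The set $F$ and the matrix $M$ were fixed before $\delta$. Letting $\delta\to0$ gives $\gamma_n(X)\ge\|M\|>\|X\|-2\varepsilon$ by \eqref{eq:M}, and $\varepsilon>0$ was arbitrary.
\end{proof}

For $A=\mathbb C$ and $G=S_3$ the only candidate is $x=1$, and \eqref{eq:x2} fails since $\|u_s^*u_t\|=1$.

\section{Failure of localization produces a second pseudo-expectation}\label{sec:failure}

Suppose that (L) fails. Then there are $g\ne e$, $a\in A$, a nonzero hereditary subalgebra $D$ and $\delta>0$ such that, with $\alpha=\alpha_g$,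
\begin{equation}\label{eq:fail}
\|xa\alpha(x)\|\ge\delta\qquad\text{for all }x\in D_+\text{ with }\|x\|=1.
\end{equation}
In Example~\ref{ex:inner} this happens because $\alpha$ is implemented by a unitary $v$ with $av=1$. We show that \eqref{eq:fail} always forces a version of this: in every irreducible representation that does not annihilate $D$, the automorphism $\alpha$ is implemented by a unitary $U$, and the real part of $\pi(a)U$ is bounded below by $\delta$ on the part of the space where $D$ lives.

\begin{proposition}\label{prop:U}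
Assume \eqref{eq:fail}. Let $\pi:A\to B(H)$ be irreducible with $\pi(D)\ne0$, and let $H_D$ be the closed span of $\pi(D)H$. There is a unitary $U$ on $H$ with $U\pi(b)=\pi(\alpha(b))U$ for all $b\in A$ and
\begin{equation}\label{eq:real}
\operatorname{Re}\langle\pi(a)U\xi,\xi\rangle\ge\delta\|\xi\|^2\qquad(\xi\in H_D).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Step 1: elements of $D$ that fix a vector.} The algebra $D$ acts irreducibly on $H_D$. To see this, let $0\ne\zeta\in H_D$ and $\zeta'\in H_D$, and let $d$ run through an approximate unit of $D$, so that $\pi(d)$ tends to the identity strongly on $H_D$. Eventually $\pi(d)\zeta\ne0$, and (T2) gives $b\in A$, a scalar multiple of a unitary, with $\pi(b)\pi(d)\zeta=\zeta'$. Then $dbd\in D$ and $\pi(dbd)\zeta=\pi(d)\zeta'\to\zeta'$. So every nonzero vector of $H_D$ is cyclic for $D$.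

Fix a unit vector $\xi\in H_D$ and let
\[
Q_\xi=\{q\in D:0\le q\le1,\ \pi(q)\xi=\xi\}.
\]
For abelian $A$ these are the bump functions in $D$ with value $1$ at a given point. Let $f_0(t)=\min(\max(t,0),1)$. If $h=h^*\in A$, $\sigma$ is a unital representation of $A$ and $\sigma(h)\kappa=t\kappa$, then $\sigma(f_0(h))\kappa=f_0(t)\kappa$, by polynomial approximation. By (T1) for $D$ acting on $H_D$ there is $h_0=h_0^*\in D$ with $\pi(h_0)\xi=\xi$. Then $e_0=f_0(h_0)$ lies in $D$ because $f_0(0)=0$, so $e_0\in Q_\xi$. The same device gives a statement that we use twice: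
\begin{itemize}
\item[$(\dagger)$] if $h=h^*\in A$, $\pi(h)\xi=\xi$, and $\sigma(h)\sigma(e_0)\kappa=0$ for a vector $\kappa$ in a unital representation $\sigma$, then $q=f_0(e_0he_0)$ lies in $Q_\xi$ and $\sigma(q)\kappa=0$.
\end{itemize}
Indeed $e_0he_0$ is a self-adjoint element of $D$ with $\pi(e_0he_0)\xi=\xi$ and $\sigma(e_0he_0)\kappa=0$.

\emph{Step 2: from norms to vectors.} Let $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$ and let $(x_\lambda)$ be the net of Lemma~\ref{lem:excision} for $\xi$ and $e_0$. It lies in $e_0Ae_0\subseteq D$, so \eqref{eq:fail} applies to it. Let $q\in Q_\xi$. Writing $\alpha(x_\lambda)=\alpha(q)\alpha(x_\lambda)+\alpha((1-q)x_\lambda)$ we get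
\[
\delta\le\|x_\lambda a\alpha(x_\lambda)\|\le\|x_\lambda a\alpha(q)\|+\|a\|\,\|(1-q)x_\lambda\|.
\]
The last term tends to $0$ because $\pi(1-q)\xi=0$. Also $\|x_\lambda a\alpha(q)\|^2=\|x_\lambda\,a\alpha(q^2)a^*\,x_\lambda\|\to\varphi(a\alpha(q^2)a^*)$, since $\|x_\lambda^2\|=1$. Let $\rho=\pi\circ\alpha$, an irreducible representation on $H$, and $\eta=\pi(a)^*\xi$. Then $\varphi(a\alpha(q^2)a^*)=\|\rho(q)\eta\|^2$, and we have shown
\begin{equation}\label{eq:vector}
\|\rho(q)\eta\|\ge\delta\qquad\text{for all }q\in Q_\xi.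
\end{equation}
In words: no bump at $\xi$ in $\pi$ can kill $\eta$ in $\rho$.

\emph{Step 3: $\rho$ is equivalent to $\pi$.} Otherwise (T1) for the pair $\pi,\rho$ gives $h=h^*\in A$ with $\pi(h)\xi=\xi$ and $\rho(h)\rho(e_0)\eta=0$, and $(\dagger)$ gives $q\in Q_\xi$ with $\rho(q)\eta=0$, contradicting \eqref{eq:vector}. So there is a unitary $U$ with $\rho(b)=U\pi(b)U^*$ for $b\in A$. We fix one such $U$ and use it for all $\xi$.

\emph{Step 4: the component along $\xi$.} Now \eqref{eq:vector} reads $\|\pi(q)U^*\eta\|\ge\delta$ for $q\in Q_\xi$. Write $U^*\eta=\beta\xi+\kappa$ with $\kappa\perp\xi$. Since $\langle\pi(e_0)\kappa,\xi\rangle=\langle\kappa,\pi(e_0)\xi\rangle=0$, (T1) applied to the projection onto $\mathbb C\xi$ gives $h=h^*\in A$ with $\pi(h)\xi=\xi$ and $\pi(h)\pi(e_0)\kappa=0$. By $(\dagger)$ there is $q\in Q_\xi$ with $\pi(q)\kappa=0$. Then $\pi(q)U^*\eta=\beta\xi$, so $|\beta|\ge\delta$. As $\beta=\langle U^*\pi(a)^*\xi,\xi\rangle=\overline{\langle\pi(a)U\xi,\xi\rangle}$, we conclude that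
\[
|\langle\pi(a)U\xi,\xi\rangle|\ge\delta\qquad\text{for every unit vector }\xi\in H_D.
\]

\emph{Step 5: choosing the phase.} By the Toeplitz--Hausdorff theorem, the numerical range $\{\langle T\xi,\xi\rangle:\|\xi\|=1\}$ of a bounded operator $T$ is convex. Apply this to the compression of $\pi(a)U$ to $H_D$. Its numerical range $S$ is a convex set disjoint from the open disc $\{|z|<\delta\}$. Separating the two convex sets by a line gives $|\omega|=1$ and a real $c$ with $\operatorname{Re}(\omega z)\le c\le\operatorname{Re}(\omega s)$ for $|z|<\delta$ and $s\in S$; the first inequality forces $c\ge\delta$. Replace $U$ by $\omega U$.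
\end{proof}

Step 5 is needed for the following reason. We are going to add up the unitaries of Proposition~\ref{prop:U} over all irreducible representations and push the sum into $I(A)$ by a ucp map $\psi$ obtained from injectivity. We know nothing about the kernel of $\psi$, and each unitary is determined only up to a phase. What $\psi$ does preserve is order and the $A$-bimodule structure, so an operator inequality such as \eqref{eq:real} survives and keeps the image away from $0$. The phases are chosen separately for each representation, with no compatibility required, and no countability enters.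

\begin{proposition}\label{prop:fail}
If \textup{(L)} fails, then \textup{(O)} and \textup{(U)} fail.
\end{proposition}

\begin{proof}
Assume \eqref{eq:fail}. Let $\{\pi_i\}$ consist of one irreducible representation of $A$ from each equivalence class, and let $\pi=\bigoplus_i\pi_i$ on $H=\bigoplus_iH_i$, a faithful representation. Let $U=\bigoplus_iU_i$, where $U_i$ is the unitary of Proposition~\ref{prop:U} if $\pi_i(D)\ne0$ and $U_i=0$ otherwise. Then $U\pi(b)=\pi(\alpha(b))U$ for $b\in A$, and $U^*U=UU^*=P$ is the projection onto the sum of the $H_i$ with $\pi_i(D)\ne0$, so $P\in\pi(A)'$ and $U=UP=PU$. For $d\in D$,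
\begin{equation}\label{eq:ineq}
\pi(d)^*\bigl(\pi(a)U+U^*\pi(a)^*\bigr)\pi(d)\ge2\delta\,\pi(d^*d).
\end{equation}
Indeed both sides are diagonal; on a summand with $\pi_i(D)\ne0$ this is \eqref{eq:real} for the vectors $\pi_i(d)\zeta$, and on the other summands both sides vanish.

\emph{Failure of \textup{(O)}.} By injectivity, the map $\pi(b)\mapsto b$ from $\pi(A)$ to $I(A)$ extends to a ucp map $\psi:B(H)\to I(A)$. By the multiplicative domain principle, $\psi(\pi(b)T\pi(b'))=b\psi(T)b'$ for $b,b'\in A$ and $T\in B(H)$. Put $y=\psi(U)$. Then $yb=\psi(U\pi(b))=\psi(\pi(\alpha(b))U)=\alpha(b)y$ for $b\in A$. Applying $\psi$ to \eqref{eq:ineq} gives $d^*(ay+y^*a^*)d\ge2\delta d^*d$ for $d\in D$, and any $d\ne0$ shows that $y\ne0$.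

\emph{Failure of \textup{(U)}.} Let $\mathcal K,\Lambda,J_t$ be as in Lemma~\ref{lem:regular} for this $\pi$. By \eqref{eq:J}, the pseudo-expectation $\iota\circ E$ is $b\mapsto\psi(J_e^*\Lambda(b)J_e)$. Any other isometry $V:H\to\mathcal K$ with $\Lambda(b)V=V\pi(b)$ for $b\in A$ gives a pseudo-expectation in the same way. The operator $U$ provides one: $A$ acts on $J_gH$ through $\pi\circ\alpha^{-1}$, and $U^*$ intertwines $\pi$ with $\pi\circ\alpha^{-1}$, so $J_e$ can be tilted toward $J_gU^*$ on the range of $P$. For $|\omega|=1$ let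
\[
V=J_eV_e+J_gV_g,\qquad V_e=(1-P)+2^{-1/2}P,\qquad V_g=2^{-1/2}\omega U^*.
\]
The ranges of $J_e$ and $J_g$ are orthogonal, so $V^*V=V_e^2+V_g^*V_g=(1-P)+\frac12P+\frac12P=1$. Taking adjoints in $U\pi(c)=\pi(\alpha(c))U$ with $c=\alpha^{-1}(b^*)$ gives $\pi(\alpha^{-1}(b))U^*=U^*\pi(b)$. With \eqref{eq:J} and $V_e\in\pi(A)'$,
\[
\Lambda(b)V=J_e\pi(b)V_e+J_g\pi(\alpha^{-1}(b))V_g=V\pi(b)\qquad(b\in A).
\]
Hence $\theta_\omega(b)=\psi(V^*\Lambda(b)V)$ is a ucp map on $B$ with $\theta_\omega(b)=\psi(\pi(b))=b$ for $b\in A$, that is, a pseudo-expectation.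

We evaluate it at $u_g$. By \eqref{eq:J}, $V^*\Lambda(u_g)V=\sum_{s,t\in\{e,g\}}V_s^*\pi(E(u_s^*u_gu_t))V_t$. The expectations are $E(u_g)=0$ for $(s,t)=(e,e)$ and for $(g,g)$, $E(1)=1$ for $(g,e)$, and $w:=E(u_g^2)\in A$ for $(e,g)$. Using $UV_e=2^{-1/2}U$ and $V_eU^*=2^{-1/2}U^*$,
\[
V^*\Lambda(u_g)V=V_g^*V_e+V_e\pi(w)V_g=\tfrac12\bar\omega U+\tfrac12\omega\pi(w)U^*,\qquad\theta_\omega(u_g)=\tfrac12(\bar\omega y+\omega wy^*).
\]
If $\theta_1(u_g)=0=\theta_i(u_g)$, then $y+wy^*=0$ and $-y+wy^*=0$, so $y=0$, which is false. Thus $\theta_\omega(u_g)\ne0=E(u_g)$ for $\omega=1$ or $\omega=i$, and this $\theta_\omega$ differs from $\iota\circ E$.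
\end{proof}

The parameter $\omega$ matters only when $g^2=e$; otherwise $u_g^2\in Au_{g^2}$ and $w=0$. In Example~\ref{ex:circle}, with $g=1\in\mathbb Z$ and $U=1$, the map $\theta_\omega$ is the vector state at $2^{-1/2}(\delta_0+\omega\delta_1)\in\ell^2(\mathbb Z)$, and $\theta_\omega(u_1)=\bar\omega/2$.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The inclusion $A\subseteq A\rtimes_rG$ satisfies (B1) and (B2). By Proposition~\ref{prop:fail}, (U) implies (L), and by Proposition~\ref{prop:norming}, (L) implies norming.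
\end{proof}

\section{Localization implies uniqueness and outerness}\label{sec:converse}

Both (U) and (O) assert that certain elements of $I(A)$ vanish: the values $\theta(b)$ for $b\in B_-$, and the intertwiners $y$. In both cases the elements span an $A$-bimodule in $I(A)$ whose members can be compressed to small norm inside any hereditary subalgebra of $A$. Rigidity leaves no room for such a bimodule.

\begin{lemma}\label{lem:vanish}
Let $Y\subseteq I(A)$ be a self-adjoint subspace with $AYA\subseteq Y$. Suppose that for every $w\in Y$, every nonzero hereditary subalgebra $D\subseteq A$ and every $\varepsilon>0$ there is $x\in D_+$ with $\|x\|=1$ and $\|xwx\|<\varepsilon$. Then $Y=0$.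
\end{lemma}

\begin{proof}
We first show that
\begin{equation}\label{eq:contr}
\|a\|\le\|a+w\|\qquad(a\in M_m(A),\ w\in M_m(Y),\ m\ge1).
\end{equation}
We may assume $\|a\|=1$. The hypothesis concerns single elements of $Y$, so we reduce to $m=1$ by a column over $A$. Let $0<\varepsilon<1/3$. Choose an irreducible $\pi:A\to B(H)$ and a unit vector $\vartheta\in H^m$ with $\|\pi(a)\vartheta\|^2>1-\varepsilon$. Fix a unit vector $\zeta\in H$ and let $c\in\operatorname{Col}_m(A)$ be a contraction with $\pi(c)\zeta=\vartheta$ (Lemma~\ref{lem:columns}). Put $p=c^*a^*ac\in A_+$ and $w'=c^*a^*wc\in Y$. Then $\|p\|\ge\langle\pi(p)\zeta,\zeta\rangle>1-\varepsilon$.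

Let $\tau=1-2\varepsilon$ and write $p-\tau1=p_+-p_-$ with $p_\pm\in A_+$ and $p_+p_-=0$. Then $p_+\ne0$ because $\|p\|>\tau$, so $D=\overline{p_+Ap_+}$ is a nonzero hereditary subalgebra, and $p_-d=0$ for $d\in D$. Choose $x\in D_+$ with $\|x\|=1$ and $\|xw'x\|<\varepsilon$. Then $xpx=\tau x^2+xp_+x\ge\tau x^2$, so $\|xpx\|\ge\tau$ and
\[
\|a+w\|\ge\|c^*a^*(a+w)c\|=\|p+w'\|\ge\|x(p+w')x\|\ge\|xpx\|-\varepsilon\ge1-3\varepsilon.
\]
This proves \eqref{eq:contr}.

By \eqref{eq:contr} with $m=1$, the formula $\Phi(a+w)=a$ defines a linear map on the operator system $A+Y\subseteq I(A)$, and by \eqref{eq:contr} for all $m$ it is completely contractive. A unital complete contraction on an operator system is completely positive. By injectivity $\Phi$ extends to a ucp map $I(A)\to I(A)$, which fixes $A$ and is therefore the identity, by rigidity. So $w=\Phi(w)=0$ for $w\in Y$.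
\end{proof}

\begin{proposition}\label{prop:converse}
Condition \textup{(L)} implies \textup{(U)} and \textup{(O)}.
\end{proposition}

\begin{proof}
Let $\theta$ be a pseudo-expectation and $Y=\theta(B_-)$. Since $\theta$ is a $*$-preserving $A$-bimodule map, $Y$ is a self-adjoint $A$-bimodule. For $b\in B_-$ and $x\in A_+$ we have $\|x\theta(b)x\|=\|\theta(xbx)\|\le\|xbx\|$, so Lemma~\ref{lem:many} gives the hypothesis of Lemma~\ref{lem:vanish}. Hence $\theta(B_-)=0$. For $b\in B_0$ this gives $\theta(b)=\theta(E(b))+\theta(b-E(b))=E(b)$, and $\theta=\iota\circ E$ by density. This is (U).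

Let $g\ne e$ and let $y\in I(A)$ satisfy $ya=\alpha_g(a)y$ for all $a\in A$. Taking adjoints gives $y^*a=\alpha_g^{-1}(a)y^*$. These relations show that $yA=Ay$ and $y^*A=Ay^*$, so $Y=Ay+Ay^*$ is an $A$-bimodule, and it is self-adjoint because $(Ay)^*=y^*A=Ay^*$. For $a_1,a_2\in A$ and $x\in A_+$,
\[
x(a_1y+a_2y^*)x=xa_1\alpha_g(x)\,y+xa_2\alpha_g^{-1}(x)\,y^*=(xa_1u_gx)u_g^*\cdot y+(xa_2u_g^*x)u_g\cdot y^*,
\]
where $(xa_1u_gx)u_g^*$ and $(xa_2u_g^*x)u_g$ are elements of $A$. Thus $\|x(a_1y+a_2y^*)x\|\le\|y\|\bigl(\|xa_1u_gx\|+\|xa_2u_g^*x\|\bigr)$. Both $a_1u_g$ and $a_2u_g^*$ lie in $B_-$, so Lemma~\ref{lem:many} again gives the hypothesis of Lemma~\ref{lem:vanish}. Hence $Y=0$ and $y=0$. This is (O).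
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:fail} and~\ref{prop:converse} show that each of (U) and (O) is equivalent to (L). If these conditions hold, then $A\subseteq B$ is norming by Proposition~\ref{prop:norming}. For $A\subseteq B_1\subseteq B$ and $X\in M_n(B_1)$, both $\|X\|$ and $\gamma_n(X)$ are the same whether computed in $B_1$ or in $B$, so $A\subseteq B_1$ is norming. Example~\ref{ex:circle} is a reduced crossed product that is norming and does not satisfy (U).
\end{proof}

\begin{thebibliography}{9}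

\bibitem{Pedersen}
Pedersen, \emph{$C^*$-algebras and their automorphism groups}.

\bibitem{PSZ}
David R. Pitts, Roger R. Smith and Vrej Zarikian, \emph{Norming in Discrete Crossed Products}, arXiv:2307.15571 (2023).

\bibitem{Takesaki}
Takesaki, Volume I.

\end{thebibliography}
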